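\title{Pseudocompact reflexive torsion groups that are not selectively pseudocompact}

\begin{abstract}
We prove in ZFC that every infinite Boolean group admitting a pseudocompact group topology admits a pseudocompact, Pontryagin reflexive group topology that is not selectively pseudocompact. This answers a question of Shakhmatov and Ya\~nez, who had obtained the conclusion under the Singular Cardinal Hypothesis. The topology comes from a bilinear pairing of two groups in which every character of a countable subgroup of either group is represented by an element of the other. Such pairings are built by a recursion of length $\omega_1$, and their existence reduces to an inequality for one cardinal function. The same method determines the possible weights in the Boolean case and extends the result to all torsion abelian groups.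
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All topological groups in this paper are Hausdorff. A topological space $X$ is \emph{pseudocompact} if every continuous real-valued function on $X$ is bounded. A point $x\in X$ is an \emph{accumulation point} of a sequence $\{x_n:n\in\mathbb{N}\}$ if $\{n\in\mathbb{N}:x_n\in V\}$ is infinite for every neighborhood $V$ of $x$. The space $X$ is \emph{selectively pseudocompact} if for every sequence $\{U_n:n\in\mathbb{N}\}$ of nonempty open sets one can choose points $x_n\in U_n$ so that the sequence $\{x_n:n\in\mathbb{N}\}$ has an accumulation point.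

To compare the two notions, consider the following property of $X$.
\begin{itemize}
\item[$(\ast)$] For every sequence $\{U_n\}$ of nonempty open sets there is a point each of whose neighborhoods meets $U_n$ for infinitely many $n$.
\end{itemize}
Property $(\ast)$ implies pseudocompactness: if $f$ is continuous and unbounded, the point given by $(\ast)$ for the sets $U_n=\{|f|>n\}$ has no neighborhood on which $f$ is bounded. For completely regular spaces, such as topological groups, the converse holds: if $(\ast)$ fails for $\{U_n\}$, choose continuous $f_n:X\to[0,n]$ vanishing outside $U_n$ and attaining the value $n$; then $\sum_n f_n$ is locally a finite sum, hence continuous, and it is unbounded. So pseudocompactness says that open \emph{sets} accumulate, and selective pseudocompactness says that suitably chosen \emph{points} of these sets accumulate. In a compact space every sequence has an accumulation point. Thus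
\[
\text{compact}\ \Longrightarrow\ \text{selectively pseudocompact}\ \Longrightarrow\ \text{pseudocompact}.
\]

We write the circle group additively, $\mathbb{T}=\mathbb{R}/\mathbb{Z}$. For an abelian topological group $G$, the \emph{dual} $\widehat{G}$ is the group of continuous homomorphisms $G\to\mathbb{T}$ (continuous characters) with the compact-open topology. The map $\alpha_G:G\to\widehat{\widehat{G}}$ is given by $\alpha_G(g)(\chi)=\chi(g)$, and $G$ is \emph{reflexive} if $\alpha_G$ is a topological isomorphism. A compact abelian group is pseudocompact, reflexive and selectively pseudocompact. We look for group topologies that keep the first two properties and lose the third. A finite group carries only the discrete topology, which is compact, so the group must be infinite.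

A group is \emph{Boolean} if every element has order at most $2$. Such a group is abelian and is a vector space over $\mathbb{F}_2$. Shakhmatov and Ya\~nez \cite{SY} showed, via work of Galindo and Macario, that an infinite pseudocompact Boolean group $G$ admits a pseudocompact reflexive group topology which is not selectively pseudocompact if $|G|\le 2^{2^{\mathfrak{c}}}$, and also if the Singular Cardinal Hypothesis SCH holds. They asked whether SCH can be omitted.

\begin{quote}
\emph{Is it a theorem of ZFC that every infinite pseudocompact Boolean group admits a pseudocompact reflexive group topology which is not selectively pseudocompact?}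
\end{quote}

The dimension of an infinite $\mathbb{F}_2$-vector space equals its cardinality, so an infinite Boolean group is determined up to isomorphism by its cardinality. The question is therefore about cardinals: is every cardinal $\kappa$ that carries some pseudocompact Boolean group topology also the size of a group with the three required properties? For $\kappa=\kappa^\omega$ a direct recursion gives such a group (Example~\ref{ex:continuum}), which suggests a positive answer. The cardinals with $\kappa<\kappa^\omega$ are the ones that require an argument.

\subsection{Results}

A subgroup $H$ of a topological abelian group $G$ is \emph{h-embedded} if every homomorphism $H\to\mathbb{T}$, continuous or not, extends to a continuous character of $G$. ``Countable'' means at most countable. All results are proved in ZFC.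

\begin{theorem}\label{thm:main}
Let $G$ be an infinite Boolean group admitting a pseudocompact group topology. Then $G$ admits a pseudocompact reflexive group topology which is not selectively pseudocompact. Moreover, in this topology every countable subgroup of $G$ is h-embedded and every compact subset of $G$ is finite.
\end{theorem}

The sharper statements involve a cardinal function. For an infinite set $X$, a family $D\subset\{0,1\}^X$ is \emph{countably full} if every function from a countable subset of $X$ to $\{0,1\}$ extends to a member of $D$. For an infinite cardinal $\lambda$, let $m(\lambda)$ be the least size of a countably full subset of $\{0,1\}^X$, where $|X|=\lambda$. The \emph{weight} of a space is the least size of a base for its topology.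

\begin{theorem}\label{thm:weights}
Let $G$ be a Boolean group with $|G|=\kappa\ge\omega$.
\begin{itemize}
\item[(1)] For an infinite cardinal $\sigma$, the group $G$ has a pseudocompact group topology of weight $\sigma$ with all countable subgroups h-embedded if and only if $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$. Every such topology is reflexive, is not selectively pseudocompact and has only finite compact subsets. Its dual is again pseudocompact, reflexive and not selectively pseudocompact, with all countable subgroups h-embedded.
\item[(2)] The following are equivalent: $G$ has a pseudocompact group topology; $G$ has a topology as in (1) for some $\sigma$; $m(m(\kappa))\le\kappa$. In that case the possible weights in (1) form an interval of cardinals with least element $m(\kappa)$.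
\end{itemize}
\end{theorem}

An abelian group $G$ has \emph{finite exponent} if $eG=0$ for some integer $e\ge1$; the least such $e$ is its exponent.

\begin{theorem}\label{thm:torsion}
For an infinite torsion abelian group $G$ with $p$-primary components $G_p$, the following are equivalent.
\begin{itemize}
\item[(a)] $G$ admits a pseudocompact group topology.
\item[(b)] $G$ admits a pseudocompact reflexive group topology which is not selectively pseudocompact, in which all countable subgroups are h-embedded and all compact subsets are finite.
\item[(c)] $G$ has finite exponent, and for every prime $p$ and every $k\ge0$, with $\lambda=|p^kG_p|$, either $\lambda$ is finite or $m(m(\lambda))\le\lambda$.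
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:torsion}
Every infinite pseudocompact torsion abelian group, in particular every infinite pseudocompact Boolean group, admits a pseudocompact reflexive group topology which is not selectively pseudocompact.
\end{corollary}

\subsection{The method}

Reflexivity is hard to control because the topology of $\widehat{G}$ depends on the compact subsets of $G$. If all compact subsets of $G$ and of $\widehat{G}$ are finite, each of the two groups carries the topology of pointwise convergence on the other, and all information is contained in the bilinear map $G\times\widehat{G}\to\mathbb{T}$. We isolate an algebraic condition on such a map, symmetric in the two groups (Section~\ref{sec:pairings}). One half of it says that countable subgroups of $G$ are h-embedded, and this destroys accumulation points. The other half gives pseudocompactness of $G$ and makes the compact subsets of the dual finite (Section~\ref{sec:topology}). A pairing of this kind between groups of sizes $\kappa$ and $\sigma$ can be built as soon as $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$ (Section~\ref{sec:construction}). A pseudocompact topology on a group of size $\kappa$ provides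 only a cardinal $\tau$ with $m(\tau)\le\kappa\le2^\tau$ (Section~\ref{sec:boolean}). The gap is closed by two ZFC facts, $m(2^\tau)\le\tau^\omega$ and $m(\tau^\omega)=m(\tau)$ (Section~\ref{sec:m}). We work with groups of finite exponent from the start, so that each argument serves both the Boolean case and the torsion case (Section~\ref{sec:torsion}).

\section{Standard facts and countable projections}\label{sec:facts}

Abelian groups are written additively. We put $M[n]=\{x\in M:nx=0\}$ and $\mathbb{Z}(n)=\mathbb{Z}/n\mathbb{Z}$, and $M^{(I)}$ is the direct sum of copies of $M$ indexed by $I$. The group $\mathbb{T}[n]$ is cyclic of order $n$, generated by the class of $1/n$. If $eM=0$, every homomorphism $M\to\mathbb{T}$ takes values in the finite discrete set $\mathbb{T}[e]$. For Boolean groups we identify $\mathbb{T}[2]=\{0,1/2\}$ with $\mathbb{F}_2$, so that homomorphisms to $\mathbb{T}$ are linear functionals. We use the following facts.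

\begin{itemize}
\item[(F1)] A continuous image of a pseudocompact space is pseudocompact. A pseudocompact metrizable space is compact.
\item[(F2)] A topological group is \emph{precompact} if finitely many translates of each neighborhood of the identity cover it; such a group is a dense subgroup of a compact group, which is abelian if the given group is. Every pseudocompact group is precompact (Comfort and Ross \cite{CR66}).
\item[(F3)] The topology of a precompact abelian group is the coarsest topology making all of its continuous characters continuous (Comfort and Ross \cite{CR64}).
\item[(F4)] (Pontryagin duality.) If $K$ is a compact abelian group, then $X=\widehat{K}$ is discrete and $K$ is reflexive. Thus $K$ is topologically isomorphic to $\operatorname{Hom}(X,\mathbb{T})$ with the topology of pointwise convergence.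
\item[(F5)] Since $\mathbb{T}$ is divisible, every homomorphism from a subgroup of an abelian group $M$ to $\mathbb{T}$ extends to $M$. Hence for $0\ne x\in M$ some homomorphism $M\to\mathbb{T}$ does not vanish at $x$.
\item[(F6)] (Pr\"ufer.) An abelian group of finite exponent is a direct sum of finite cyclic groups of prime power order.
\item[(F7)] If $\Gamma$ is a finite abelian group and a subgroup $S\le\widehat{\Gamma}$ separates the points of $\Gamma$, then $S=\widehat{\Gamma}$. Otherwise (F5), applied to $\widehat{\Gamma}/S$, gives a nonzero character of $\widehat{\Gamma}$ vanishing on $S$; by (F4) it is the evaluation at some $x\ne0$, and $S$ does not separate $x$ from $0$.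
\end{itemize}

The next two lemmas translate pseudocompactness into a statement about countably many coordinates, one lemma for each direction.

\begin{lemma}\label{lem:onto}
Let $\varphi:G\to K_0$ be a continuous map with dense image from a pseudocompact space to a metrizable space. Then $\varphi$ is onto.
\end{lemma}

\begin{proof}
By (F1), $\varphi(G)$ is pseudocompact and metrizable, hence compact, hence closed in $K_0$. It is also dense.
\end{proof}

\begin{lemma}\label{lem:projections}
Let $K=\prod_{i\in I}\Gamma_i$ be a product of nonempty finite discrete spaces. For $C\subset I$ let $\pi_C:K\to K_C=\prod_{i\in C}\Gamma_i$ be the projection. If $G\subset K$ satisfies $\pi_C(G)=K_C$ for every countable $C\subset I$, then $G$ is pseudocompact.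
\end{lemma}

\begin{proof}
We verify $(\ast)$. Call a subset of $K$ \emph{basic} if it is defined by prescribing finitely many coordinates. The hypothesis for finite $C$ says that $G$ meets every basic set. Every nonempty open subset of $G$ contains the trace on $G$ of a basic set, so it suffices to consider a sequence $U_n\cap G$ with $U_n$ basic. Let $C$ be the countable set of all coordinates prescribed by some $U_n$. Pick $y_n\in\pi_C(U_n)$, let $y$ be an accumulation point of $\{y_n\}$ in the compact space $K_C$, and take $g\in G$ with $\pi_C(g)=y$.

Let $W$ be the basic neighborhood of $g$ that prescribes the coordinates in a finite set $F$. For infinitely many $n$, the point $y_n$ agrees with $y$ on $F\cap C$. For such $n$, the point of $K$ that equals $y_n$ on $C$ and $g$ off $C$ lies in $W$, and it lies in $U_n$ because $U_n$ restricts only coordinates in $C$. So $W\cap U_n$ is nonempty, hence basic, and it meets $G$. Thus every neighborhood of $g$ in $G$ meets $U_n\cap G$ for infinitely many $n$.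
\end{proof}

The proof shows where selective pseudocompactness can fail. The sets $U_n$ leave the coordinates outside $C$ free, and for each neighborhood $W$ we adjust these coordinates anew. Once points $x_n\in U_n\cap G$ are fixed, a single coordinate outside $C$ may keep all of them away from $g$.

\section{$\omega$-perfect pairings}\label{sec:pairings}

A \emph{pairing} is a map $b:G\times A\to\mathbb{T}$, additive in each variable, where $G$ and $A$ are abelian groups of finite exponent. Let $\mathcal{T}_A$ be the coarsest topology on $G$ making all maps $b(\cdot,a)$, $a\in A$, continuous. If $e$ is the exponent of $G$, these maps take values in the finite set $\mathbb{T}[e]$. Hence the subgroups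
\[
N_F=\{g\in G: b(g,a)=0\text{ for all }a\in F\},\qquad F\subset A\text{ finite},
\]
are open, and their cosets form a base of $\mathcal{T}_A$. Each $N_F$ has finite index, because $G/N_F$ embeds in $\mathbb{T}[e]^F$. The topology $\mathcal{T}_G$ on $A$ is defined symmetrically.

\begin{definition}\label{def:perfect}
A pairing $b:G\times A\to\mathbb{T}$ is \emph{$\omega$-perfect} if
\begin{itemize}
\item[(P1)] for every countable subgroup $H\le G$ and every homomorphism $f:H\to\mathbb{T}$ there is $a\in A$ with $b(h,a)=f(h)$ for all $h\in H$;
\item[(P2)] for every countable subgroup $C\le A$ and every homomorphism $f:C\to\mathbb{T}$ there is $g\in G$ with $b(g,c)=f(c)$ for all $c\in C$.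
\end{itemize}
\end{definition}

Exchanging $G$ and $A$ exchanges (P1) and (P2). For a finite abelian group $\Gamma$ the evaluation pairing $\Gamma\times\widehat{\Gamma}\to\mathbb{T}$ is $\omega$-perfect: (P1) is (F5), and for (P2) a character of a subgroup of $\widehat{\Gamma}$ extends to $\widehat{\Gamma}$ by (F5) and is then an evaluation by (F4). For infinite groups the word ``countable'' cannot be dropped. If $G$ and $A$ are infinite Boolean groups and (P1), (P2) hold for $H=G$ and $C=A$, then $|A|\ge2^{|G|}$ and $|G|\ge2^{|A|}$, which is impossible. The most familiar infinite pairing satisfies only one of the two conditions.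

\begin{example}\label{ex:extremes}
Let $X$ be an infinite set, $G=\mathbb{F}_2^X$, $A=\mathbb{F}_2^{(X)}$ and $b(g,a)=\sum_{x\in X}g_xa_x$. Then $\mathcal{T}_A$ is the compact product topology. Condition (P2) holds, since a linear functional on a subspace of $A$ extends to $A$, and every linear functional on $A$ is $b(g,\cdot)$ for some $g\in G$. Condition (P1) fails. Let $x_0,x_1,\dots$ be distinct points of $X$ and let $e_n\in G$ be the indicator function of $x_n$. For each $a\in A$ we have $b(e_n,a)=0$ for all but finitely many $n$, so the functional on $\operatorname{span}\{e_n\}$ sending every $e_n$ to $1$ is not represented. Topologically, $e_n\to0$.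
\end{example}

We now build an infinite $\omega$-perfect pairing in the smallest possible size. (By (P1), a countably infinite independent subset of a Boolean group $G$ forces $|A|\ge\mathfrak{c}$, and symmetrically.)

\begin{example}\label{ex:continuum}
\emph{There is an $\omega$-perfect pairing of two Boolean groups of size $\mathfrak{c}$.} Start with $G_0=A_0=\mathbb{F}_2^{(\mathfrak{c})}$ and $b_0=0$. A \emph{task} for $G_0$ is a pair $(H,f)$ with $H\le G_0$ countable and $f:H\to\mathbb{F}_2$ linear. There are at most $\mathfrak{c}^\omega\cdot2^\omega=\mathfrak{c}$ tasks. For each task, extend $f$ to a linear functional on $G_0$, and let $D_0$ be the set of these extensions. Define $E_0\subset\operatorname{Hom}(A_0,\mathbb{F}_2)$ in the same way. To represent $d\in D_0$, adjoin to $A_0$ a new basis vector $v_d$ that acts on $G_0$ as $d$. To represent $e\in E_0$, adjoin to $G_0$ a new basis vector $u_e$ that acts on $A_0$ as $e$. Nothing is required of $b(u_e,v_d)$, and we set it equal to $0$: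
\[
\begin{array}{c|cc}
 b_1 & a\in A_0 & v_d\ (d\in D_0)\\ \hline
 g\in G_0 & b_0(g,a) & d(g)\\
 u_e\ (e\in E_0) & e(a) & 0
\end{array}
\]
The new spaces $G_1$ and $A_1$ again have size $\mathfrak{c}$, and all tasks for $G_0$ and $A_0$ are solved. The new vectors create new tasks, so we repeat the step and take unions at limit stages. Stopping at stage $\omega$ is not enough, since a countable subgroup of $G_\omega$ need not lie in any $G_n$ and is then never treated. At stage $\omega_1$ every countable subgroup of $G_{\omega_1}$ lies in some $G_\alpha$ with $\alpha<\omega_1$, and each of its functionals is represented in $A_{\alpha+1}$. The same holds for $A_{\omega_1}$. Both spaces have size $\mathfrak{c}\cdot\omega_1=\mathfrak{c}$.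

The only arithmetic used is $\mathfrak{c}^\omega=\mathfrak{c}$, so the example works for every infinite $\kappa$ with $\kappa^\omega=\kappa$.
\end{example}

\section{The topology of an $\omega$-perfect pairing}\label{sec:topology}

We first identify the continuous characters. This step needs neither (P1) nor (P2).

\begin{lemma}\label{lem:characters}
Let $b:G\times A\to\mathbb{T}$ be a pairing. A homomorphism $\chi:G\to\mathbb{T}$ that vanishes on $N_F$, with $F\subset A$ finite, equals $b(\cdot,a)$ for some $a\in\langle F\rangle$. The $\mathcal{T}_A$-continuous homomorphisms $G\to\mathbb{T}$ are exactly the maps $b(\cdot,a)$, $a\in A$.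
\end{lemma}

\begin{proof}
The maps $b(\cdot,a)$ with $a\in\langle F\rangle$ vanish on $N_F$. They induce a subgroup of the dual of the finite group $G/N_F$, and this subgroup separates points by the definition of $N_F$. By (F7) it contains the character induced by $\chi$. If $\chi$ is continuous, its kernel is open because $\chi$ has values in a finite discrete set, so the kernel contains some $N_F$. The maps $b(\cdot,a)$ are continuous by the definition of $\mathcal{T}_A$.
\end{proof}

The next lemma is the source of both negative properties: no infinite compact sets and no selective pseudocompactness. In the Boolean case ($p=2$, $pM=0$) it says that a linearly independent sequence has no accumulation point. To separate a point $g$ from a whole sequence by one character we must prescribe infinitely many values at once, and this is why countable subgroups, not only finite ones, have to be h-embedded.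

\begin{lemma}\label{lem:noacc}
Let $M$ be a topological abelian group in which all countable subgroups are h-embedded, and let $p$ be a prime. If the cosets $\bar{x}_n=x_n+pM$, $n\in\mathbb{N}$, are linearly independent in the $\mathbb{F}_p$-vector space $M/pM$, then the sequence $\{x_n\}$ has no accumulation point in $M$.
\end{lemma}

\begin{proof}
Let $g\in M$ and let $S\le M/pM$ be the span of $\bar{g}$ and all $\bar{x}_n$. We define a finite set $F\subset\mathbb{N}$ and a linear map $\varphi:S\to\mathbb{F}_p$ with $\varphi(\bar{g})=0$ and $\varphi(\bar{x}_n)=1$ for $n\notin F$. If $\bar{g}=\sum_{n\in F}c_n\bar{x}_n$ with $F$ finite, the $\bar{x}_n$ form a basis of $S$; put $\varphi(\bar{x}_n)=0$ for $n\in F$ and $\varphi(\bar{x}_n)=1$ otherwise. If $\bar{g}$ is not in the span of the $\bar{x}_n$, then $\bar{g},\bar{x}_0,\bar{x}_1,\dots$ form a basis of $S$; put $F=\emptyset$, $\varphi(\bar{g})=0$ and $\varphi(\bar{x}_n)=1$.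

The countable subgroup $L=\langle g,x_0,x_1,\dots\rangle$ maps onto $S$, and $x\mapsto\varphi(\bar{x})/p$ is a homomorphism $L\to\mathbb{T}$. Let $\chi$ be a continuous character of $M$ extending it. The open set $\{x\in M:\chi(x)\ne1/p\}$ contains $g$, and it contains $x_n$ only for $n\in F$.
\end{proof}

An infinite subset of $M$ may lie inside $pM$, where Lemma~\ref{lem:noacc} sees nothing. For compact sets we therefore peel off one prime factor of the exponent at a time.

\begin{lemma}\label{lem:compactfinite}
Let $M$ be a topological abelian group of finite exponent in which all countable subgroups are h-embedded. Then every compact subset of $M$ is finite.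
\end{lemma}

\begin{proof}
The hypothesis passes to every subgroup $N\le M$ with the subspace topology: extend a homomorphism from a countable subgroup of $N$ to a continuous character of $M$ and restrict it to $N$.

Suppose first that $pM=0$ for a prime $p$, and let $Q\subset M$ be infinite. Finite-dimensional $\mathbb{F}_p$-vector spaces are finite, so we can choose recursively $x_n\in Q$ outside the span of $x_0,\dots,x_{n-1}$. By Lemma~\ref{lem:noacc} the sequence $\{x_n\}$ has no accumulation point, so $Q$ is not compact.

In general we use induction on the number of prime factors, counted with multiplicity, of the exponent $e$ of $M$. If $e=1$, then $M=0$. Otherwise let $p$ be a prime dividing $e$ and let $Q\subset M$ be compact. The set $pQ$ is a compact subset of $pM$, which has exponent $e/p$, so $pQ$ is finite by induction. Choose $y_1,\dots,y_r\in Q$ with $pQ=\{py_1,\dots,py_r\}$. Then $Q$ is the union of the sets $Q_j=Q\cap(y_j+M[p])$. Since $M[p]$ is closed in $M$, each $Q_j$ is compact, and $Q_j-y_j$ is a compact subset of $M[p]$. By the first case it is finite.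
\end{proof}

\begin{proposition}\label{prop:properties}
Let $b:G\times A\to\mathbb{T}$ be an $\omega$-perfect pairing with $G$ infinite. Then $A$ is infinite, $\mathcal{T}_A$ and $\mathcal{T}_G$ are Hausdorff group topologies, and the following hold for $(G,\mathcal{T}_A)$ and, symmetrically, for $(A,\mathcal{T}_G)$.
\begin{itemize}
\item[(i)] All countable subgroups of $G$ are h-embedded, and all compact subsets of $G$ are finite.
\item[(ii)] $G$ is pseudocompact.
\item[(iii)] The map $a\mapsto b(\cdot,a)$ is a topological isomorphism of $(A,\mathcal{T}_G)$ onto $\widehat{G}$, and $G$ is reflexive.
\item[(iv)] $G$ is not selectively pseudocompact.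
\item[(v)] The weight of $G$ is $|A|$.
\end{itemize}
\end{proposition}

\begin{proof}
For $0\ne g\in G$, take a homomorphism $\langle g\rangle\to\mathbb{T}$ not vanishing at $g$; by (P1) there is $a$ with $b(g,a)\ne0$. By (P2) the same holds on the other side. So $b$ is nondegenerate in both variables. Hence the subgroups $N_F$ intersect in $0$, and both topologies are Hausdorff group topologies. If $A$ were finite, $G$ would embed in the finite group $\mathbb{T}[e]^A$, where $e$ is the exponent of $G$. So $A$ is infinite, and the hypotheses are symmetric in $G$ and $A$.

(i) The first statement is (P1), since the maps $b(\cdot,a)$ are continuous. The second follows from Lemma~\ref{lem:compactfinite}.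

(ii) By (F6) write $A=\bigoplus_{x\in X}\langle x\rangle$ with finite cyclic summands, and put $\Gamma_x=\operatorname{Hom}(\langle x\rangle,\mathbb{T})$, a finite discrete group. The map $g\mapsto\bigl(b(g,\cdot)|_{\langle x\rangle}\bigr)_{x\in X}$ from $G$ to $\prod_{x\in X}\Gamma_x$ is injective by nondegeneracy. It is a topological embedding: the product topology induces on $G$ the coarsest topology making the maps $b(\cdot,x)$, $x\in X$, continuous, and every $b(\cdot,a)$ is a finite sum of such maps. For countable $C\subset X$, a point of $\prod_{x\in C}\Gamma_x$ is a homomorphism $\bigoplus_{x\in C}\langle x\rangle\to\mathbb{T}$, which is represented by some $g\in G$ by (P2). Lemma~\ref{lem:projections} applies.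

(iii) By Lemma~\ref{lem:characters} and nondegeneracy, $\beta:A\to\widehat{G}$, $\beta(a)=b(\cdot,a)$, is a group isomorphism. By (i) the compact-open topology on $\widehat{G}$ is the topology of pointwise convergence on $G$, and $\beta$ carries $\mathcal{T}_G$ to it. By symmetry, $\gamma:G\to\widehat{A}$, $\gamma(g)=b(g,\cdot)$, is a topological isomorphism, where $A$ carries $\mathcal{T}_G$; here (i) is used for $A$, which rests on (P2). The topological isomorphism $\beta$ induces a topological isomorphism $\beta^*:\widehat{\widehat{G}}\to\widehat{A}$, $\psi\mapsto\psi\circ\beta$, and
\[
\beta^*(\alpha_G(g))(a)=\alpha_G(g)(\beta(a))=b(g,a)=\gamma(g)(a).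
\]
So $\alpha_G=(\beta^*)^{-1}\circ\gamma$ is a topological isomorphism.

(iv) We need open sets $U_n$ that force every selection to satisfy the hypothesis of Lemma~\ref{lem:noacc}, and a triangular pattern does this. By (F6), the infinite group $A$ has infinitely many cyclic summands of $p$-power order for some prime $p$, so there are $\mathbb{F}_p$-independent elements $a_0,a_1,\dots$ in $A[p]$. Let
\[
U_n=\{x\in G:\ b(x,a_n)=1/p,\ \ b(x,a_i)=0\text{ for }i<n\}.
\]
This set is open. It is nonempty by (P2), applied to the homomorphism on $\langle a_0,\dots,a_n\rangle$ with $a_n\mapsto1/p$ and $a_i\mapsto0$ for $i<n$. Let $x_n\in U_n$ be arbitrary. Consider $y=\sum_nc_nx_n$ with integers $c_n$, almost all zero and not all divisible by $p$, and let $k$ be the least index with $p\nmid c_k$. For $n<k$ we have $c_nb(x_n,a_k)=b(x_n,c_na_k)=0$ because $pa_k=0$. For $n>k$ we have $b(x_n,a_k)=0$. Hence $b(y,a_k)=c_k/p\ne0$. On the other hand $b(px,a_k)=b(x,pa_k)=0$ for all $x\in G$, so $y\notin pG$. The cosets $x_n+pG$ are therefore independent, and $\{x_n\}$ has no accumulation point by (i) and Lemma~\ref{lem:noacc}.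

(v) The cosets of the subgroups $N_F$ form a base. There are $|A|$ finite sets $F$, each with finitely many cosets, so the weight is at most $|A|$. Conversely, let $\mathcal{B}$ be a base and $\mathcal{B}_0$ the set of its members containing $0$. For $B\in\mathcal{B}_0$ fix a finite $F_B\subset A$ with $N_{F_B}\subset B$. Given $a\in A$, the open kernel of $b(\cdot,a)$ contains some $B\in\mathcal{B}_0$, hence contains $N_{F_B}$. By Lemma~\ref{lem:characters} and nondegeneracy, $a\in\langle F_B\rangle$. So the infinite group $A$ is the union of the finite groups $\langle F_B\rangle$, which gives $|A|\le|\mathcal{B}_0|\le|\mathcal{B}|$.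
\end{proof}

\begin{remark}\label{rem:both}
Both conditions are needed. In Example~\ref{ex:extremes}, where only (P2) holds, $G$ is compact and so selectively pseudocompact. Exchange the two sides, so that $G=\mathbb{F}_2^{(X)}$, $A=\mathbb{F}_2^X$, and only (P1) holds. The continuous map $g\mapsto(g_{x_n})_n$ has dense image in $\mathbb{F}_2^\omega$ and is not onto, so $G$ is not pseudocompact by Lemma~\ref{lem:onto}. Compact subsets of $G$ are finite by Lemma~\ref{lem:compactfinite}, so $\widehat{G}$ is the compact group $\mathbb{F}_2^X$, and the second dual is discrete. But $G$ is not discrete, because its basic open subgroups have finite index. So $G$ is not reflexive.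
\end{remark}

\section{The cardinal function $m$}\label{sec:m}

Example~\ref{ex:continuum} spends one new vector on each task. Suppose that $|G|=\kappa<\kappa^\omega$. The tasks for $G$ can be solved by letting $A$ have size $\kappa^\omega$, but then $A$ poses $\kappa^\omega$ tasks and only $\kappa$ vectors may be added to $G$. So one functional must solve many tasks at once. For a Boolean group with basis $X$, functionals are functions $X\to\{0,1\}$, and a family of functionals solves all tasks exactly when it is countably full. Thus $m(\lambda)$ is the true cost of the tasks for a group of size $\lambda$, and the recursion should run when $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$. By monotonicity the best choice is $\sigma=m(\kappa)$, which leads to the condition $m(m(\kappa))\le\kappa$.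

\begin{lemma}\label{lem:mbasic}
Let $\lambda,\mu$ be infinite cardinals. Then $m(\lambda)\ge\mathfrak{c}$; if $\lambda\le\mu$, then $m(\lambda)\le m(\mu)$; $\lambda\le2^{m(\lambda)}$; and $m(\mathfrak{c})=\mathfrak{c}$.
\end{lemma}

\begin{proof}
A countably full family on $X$ induces all $2^\omega$ functions on a countably infinite subset of $X$. Its restriction to an infinite subset of $X$ is countably full, which gives monotonicity. A countably full family $D$ separates the points of $X$, so $x\mapsto(d(x))_{d\in D}$ is injective and $|X|\le2^{|D|}$. Finally, there are $\mathfrak{c}^\omega\cdot2^\omega=\mathfrak{c}$ functions from countable subsets of $\mathfrak{c}$ to $\{0,1\}$; choose one extension of each.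
\end{proof}

Because $m(\mathfrak{c})=\mathfrak{c}$, prescribing values on a countable set costs no more than mapping that set injectively into a set of size $\mathfrak{c}$. Both upper bounds for $m$ come from this observation.

\begin{lemma}\label{lem:separation}
Let $X$ be infinite and let $\Phi$ be a family of maps $\varphi:X\to Z_\varphi$ with $|Z_\varphi|\le\mathfrak{c}$. Suppose that for every countable $P\subset X$ some $\varphi\in\Phi$ is injective on $P$. Then $m(|X|)\le|\Phi|\cdot\mathfrak{c}$.
\end{lemma}

\begin{proof}
Composing with injections, we may assume that all $Z_\varphi$ equal one set $Z$ of size $\mathfrak{c}$. Let $E\subset\{0,1\}^Z$ be countably full with $|E|=\mathfrak{c}$. The family $\{e\circ\varphi:e\in E,\ \varphi\in\Phi\}$ has size at most $|\Phi|\cdot\mathfrak{c}$. Given a countable $P\subset X$ and $h:P\to\{0,1\}$, choose $\varphi\in\Phi$ injective on $P$ and $e\in E$ extending the function $h\circ(\varphi|_P)^{-1}$ on $\varphi(P)$. Then $e\circ\varphi$ extends $h$.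
\end{proof}

\begin{lemma}\label{lem:mbounds}
For every infinite cardinal $\lambda$,
\[
\text{(a)}\quad m(2^\lambda)\le\lambda^\omega,\qquad\qquad\text{(b)}\quad m(\lambda^\omega)=m(\lambda).
\]
\end{lemma}

\begin{proof}
(a) Let $X=\{0,1\}^\lambda$, and let $\Phi$ consist of the restriction maps $x\mapsto x|_S\in\{0,1\}^S$ for countable $S\subset\lambda$. Then $|\Phi|\le\lambda^\omega$. Given a countable $P\subset X$, choose for each pair of distinct points of $P$ a coordinate at which they differ, and let $S$ be the countable set of these coordinates. Restriction to $S$ is injective on $P$. Lemma~\ref{lem:separation} gives $m(2^\lambda)\le\lambda^\omega\cdot\mathfrak{c}=\lambda^\omega$.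

(b) The inequality $\ge$ is monotonicity. For $\le$, let $X$ be the set of all sequences $f:\omega\to\lambda$. To tell countably many sequences apart it is enough to tell apart the countably many ordinals that occur in them. A $\{0,1\}$-valued function cannot be injective on an infinite set, so we first enlarge the range. Since $|\lambda\times\omega|=\lambda$, there is a countably full $D\subset\{0,1\}^{\lambda\times\omega}$ with $|D|=m(\lambda)$. View each member of $D$ as a function $g:\lambda\to\{0,1\}^\omega$. A function from a countable set $R\subset\lambda$ to $\{0,1\}^\omega$ is a function from the countable set $R\times\omega$ to $\{0,1\}$, so it extends to a member of $D$. In particular, for each countable $R\subset\lambda$ some $g\in D$ is injective on $R$.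

For $g\in D$ define $g_*:X\to(\{0,1\}^\omega)^\omega$ by $g_*(f)=g\circ f$; the target has size $\mathfrak{c}$. Let $P\subset X$ be countable, let $R=\bigcup_{f\in P}f(\omega)$, and let $g\in D$ be injective on $R$. If $f,f'\in P$ and $f(n)\ne f'(n)$, then $g(f(n))\ne g(f'(n))$, so $g_*$ is injective on $P$. Lemma~\ref{lem:separation} gives $m(\lambda^\omega)\le m(\lambda)\cdot\mathfrak{c}=m(\lambda)$.
\end{proof}

A pseudocompact topology on a group of size $\kappa$ will give a cardinal $\tau$ with $m(\tau)\le\kappa\le2^\tau$. The first inequality is one of the two that we need, but $\kappa\le2^\tau$ is weaker than $m(\kappa)\le\tau$. Replacing $\tau$ by $\tau^\omega$ repairs the second inequality by (a) and preserves the first by (b).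

\begin{proposition}\label{prop:mm}
If $\kappa$ and $\tau$ are infinite cardinals with $m(\tau)\le\kappa\le2^\tau$, then $m(m(\kappa))\le\kappa$.
\end{proposition}

\begin{proof}
We have $m(\kappa)\le m(2^\tau)\le\tau^\omega$, and therefore $m(m(\kappa))\le m(\tau^\omega)=m(\tau)\le\kappa$.
\end{proof}

Nothing is lost here: if $m(m(\kappa))\le\kappa$, then $\tau=m(\kappa)$ satisfies $m(\tau)\le\kappa\le2^\tau$ by Lemma~\ref{lem:mbasic}.

\begin{example}\label{ex:values}
(1) For $\omega\le\lambda\le2^{\mathfrak{c}}$ we have $m(\lambda)=\mathfrak{c}$, since $m(2^{\mathfrak{c}})\le\mathfrak{c}^\omega=\mathfrak{c}$.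

(2) If $\mathfrak{c}\le\kappa\le2^{2^{\mathfrak{c}}}$, then $m(\kappa)\le(2^{\mathfrak{c}})^\omega=2^{\mathfrak{c}}$, so $m(m(\kappa))=\mathfrak{c}\le\kappa$. If $\kappa^\omega=\kappa$, then $m(\kappa)\le m(2^\kappa)\le\kappa$, so $m(m(\kappa))\le m(\kappa)\le\kappa$.

(3) The inequality $m(m(\kappa))\le\kappa$ fails for $\kappa<\mathfrak{c}$. It also fails if $\kappa$ is a sum of countably many smaller cardinals and $2^\mu<\kappa$ for all $\mu<\kappa$. Indeed, let $|X|=\kappa$ and $D\subset\{0,1\}^X$ with $|D|\le\kappa$. Write $D=\bigcup_nD_n$ with $|D_n|<\kappa$, and take pairwise disjoint sets $X_n\subset X$ of size $\kappa$. Since $2^{|D_n|}<\kappa$, there are $x_n\ne y_n$ in $X_n$ with $d(x_n)=d(y_n)$ for all $d\in D_n$. No member of $D$ sends every $x_n$ to $0$ and every $y_n$ to $1$. So $m(\kappa)>\kappa$, and $m(m(\kappa))\ge m(\kappa)>\kappa$ by monotonicity.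
\end{example}

\section{Construction of $\omega$-perfect pairings}\label{sec:construction}

We first turn countably full families into families of characters. For Boolean groups ($q=2$, $\ell=1$ in the proof below) this is the identification of functionals with functions on a basis.

\begin{lemma}\label{lem:family}
Let $q\ge2$ and let $V=\bigoplus_{i\in I}C_i$ be a direct sum of $\lambda\ge\omega$ nontrivial cyclic groups of orders dividing $q$. There is $D\subset\operatorname{Hom}(V,\mathbb{T})$ with $|D|\le m(\lambda)$ such that every homomorphism from a countable subgroup of $V$ to $\mathbb{T}$ extends to a member of $D$.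
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}(V,\mathbb{T})=\prod_{i\in I}\operatorname{Hom}(C_i,\mathbb{T})$, and the $i$th factor has $|C_i|\le q$ elements. Choose $\ell$ with $2^\ell\ge q$, put $[\ell]=\{1,\dots,\ell\}$, and fix surjections $s_i:\{0,1\}^{[\ell]}\to\operatorname{Hom}(C_i,\mathbb{T})$. Let $\Delta\subset\{0,1\}^{I\times[\ell]}$ be countably full of size $m(\lambda)$. For $\delta\in\Delta$ let $d_\delta$ be the homomorphism whose restriction to $C_i$ is $s_i(\delta(i,\cdot))$, and let $D=\{d_\delta:\delta\in\Delta\}$.

Let $H\le V$ be countable and let $f:H\to\mathbb{T}$ be a homomorphism. Then $H\le V_J=\bigoplus_{i\in J}C_i$ for a countable $J\subset I$, and $f$ extends to $f':V_J\to\mathbb{T}$ by (F5). For $i\in J$ choose $t_i$ with $s_i(t_i)=f'|_{C_i}$, and take $\delta\in\Delta$ with $\delta(i,j)=t_i(j)$ on $J\times[\ell]$. Then $d_\delta$ extends $f'$.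
\end{proof}

Now we run the recursion of Example~\ref{ex:continuum}. One new point arises when $q>2$. A generator adjoined to represent a character must be allowed to have order $q$, because the character may have order $q$. So the recursion adds up to $\kappa$ copies of $\mathbb{Z}(q)$ to the group we start from, and the isomorphism type survives only if that group already has $\kappa$ such summands. This explains the shape of $H$ below.

\begin{proposition}\label{prop:construction}
Let $q\ge2$, and let $\kappa,\sigma$ be infinite cardinals with $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$. Let $H=H_0\oplus\mathbb{Z}(q)^{(\kappa)}$, where $H_0$ is a direct sum of at most $\kappa$ cyclic groups of orders dividing $q$. Then there is an $\omega$-perfect pairing $H\times\mathbb{Z}(q)^{(\sigma)}\to\mathbb{T}$.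
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:mbasic}, $\kappa,\sigma\ge\mathfrak{c}\ge\omega_1$. For $\alpha\le\omega_1$ we define increasing chains of groups $G_\alpha$, $A_\alpha$ and pairings $b_\alpha:G_\alpha\times A_\alpha\to\mathbb{T}$ extending one another, together with sets $D_\alpha,E_\alpha$ for $\alpha<\omega_1$, such that $|D_\alpha|\le\sigma$, $|E_\alpha|\le\kappa$ and
\begin{equation}\label{eq:shape}
G_\alpha=H\oplus\bigoplus_{\beta<\alpha}\mathbb{Z}(q)^{(E_\beta)},\qquad
A_\alpha=\mathbb{Z}(q)^{(\sigma)}\oplus\bigoplus_{\beta<\alpha}\mathbb{Z}(q)^{(D_\beta)}.
\end{equation}
Since $\kappa\cdot\omega_1=\kappa$ and $\sigma\cdot\omega_1=\sigma$, formula \eqref{eq:shape} shows that $G_\alpha$ is a direct sum of exactly $\kappa$, and $A_\alpha$ of exactly $\sigma$, nontrivial cyclic groups of orders dividing $q$.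

Put $b_0=0$ and take unions at limit stages. Given stage $\alpha<\omega_1$, Lemma~\ref{lem:family} provides $D_\alpha\subset\operatorname{Hom}(G_\alpha,\mathbb{T})$ with $|D_\alpha|\le m(\kappa)\le\sigma$ and $E_\alpha\subset\operatorname{Hom}(A_\alpha,\mathbb{T})$ with $|E_\alpha|\le m(\sigma)\le\kappa$. For $g\in G_\alpha$, $u\in\mathbb{Z}(q)^{(E_\alpha)}$, $a\in A_\alpha$ and $v\in\mathbb{Z}(q)^{(D_\alpha)}$ define
\[
b_{\alpha+1}(g+u,\,a+v)=b_\alpha(g,a)+\sum_{d\in D_\alpha}v_d\,d(g)+\sum_{e\in E_\alpha}u_e\,e(a).
\]
The sums are finite. The products make sense because $d(g)$ and $e(a)$ lie in the $\mathbb{Z}(q)$-module $\mathbb{T}[q]$. Each of the three terms is additive in $g+u$ and in $a+v$, and $b_{\alpha+1}$ extends $b_\alpha$.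

Let $G=G_{\omega_1}$, $A=A_{\omega_1}$, $b=b_{\omega_1}$. A countable subgroup of $G$ lies in some $G_\alpha$ with $\alpha<\omega_1$, and a homomorphism from it to $\mathbb{T}$ extends to some $d\in D_\alpha$. The generator $v$ of the summand of $\mathbb{Z}(q)^{(D_\alpha)}$ indexed by $d$ satisfies $b(g,v)=d(g)$ for all $g\in G_\alpha$. This is (P1), and exchanging the roles of $(G_\alpha,D_\alpha)$ and $(A_\alpha,E_\alpha)$ gives (P2). By \eqref{eq:shape}, $A\cong\mathbb{Z}(q)^{(\sigma)}$ and $G\cong H_0\oplus\mathbb{Z}(q)^{(\kappa+\rho)}$ with $\rho\le\kappa$, so $G\cong H$.
\end{proof}

\section{The necessary condition and the Boolean case}\label{sec:boolean}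

The hypothesis that the group admits a pseudocompact topology is used only through the following inequality; the given topology plays no further role.

\begin{proposition}\label{prop:necessary}
If $P$ is an infinite pseudocompact abelian group of finite exponent, then $m(m(|P|))\le|P|$.
\end{proposition}

\begin{proof}
Let $eP=0$. By (F2), $P$ is dense in a compact abelian group $K$. The closed set $K[e]$ contains $P$, so $eK=0$, and then $e\widehat{K}=0$. By (F6), $\widehat{K}=\bigoplus_{i\in I}C_i$ with nontrivial finite cyclic $C_i$. By (F4), $K$ is topologically isomorphic to $\prod_{i\in I}\Gamma_i$, where $\Gamma_i=\operatorname{Hom}(C_i,\mathbb{T})$ is finite and $2\le|\Gamma_i|\le e$. (For Boolean $P$ this reads $K\cong\mathbb{F}_2^I$.) The cardinal $\tau=|I|$ is infinite because $K$ is, and $|P|\le e^\tau=2^\tau$.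

For countable $C\subset I$, the projection of $P$ to the metrizable space $\prod_{i\in C}\Gamma_i$ has dense image, so it is onto by Lemma~\ref{lem:onto}. Fix surjections $s_i:\Gamma_i\to\{0,1\}$. Then the family of all functions $i\mapsto s_i(x_i)$, $x\in P$, is countably full in $\{0,1\}^I$, so $m(\tau)\le|P|$. Proposition~\ref{prop:mm} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa=|G|$ and $\sigma=m(\kappa)$. By Proposition~\ref{prop:necessary}, $m(\sigma)\le\kappa$. Since $G\cong\mathbb{F}_2^{(\kappa)}$, Proposition~\ref{prop:construction} with $q=2$ and $H_0=0$ gives an $\omega$-perfect pairing $G\times A\to\mathbb{T}$. By Proposition~\ref{prop:properties}, the topology $\mathcal{T}_A$ has all the stated properties.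
\end{proof}

For the classification we need the converse of Proposition~\ref{prop:properties}: the topologies in Theorem~\ref{thm:weights}(1) all come from $\omega$-perfect pairings.

\begin{lemma}\label{lem:converse}
Let $G$ be a pseudocompact Boolean group with all countable subgroups h-embedded, and let $A$ be its group of continuous characters. Then the evaluation pairing $G\times A\to\mathbb{T}$ is $\omega$-perfect, and the topology of $G$ is $\mathcal{T}_A$.
\end{lemma}

\begin{proof}
The topology is $\mathcal{T}_A$ by (F2) and (F3), and (P1) is the assumption on countable subgroups. For (P2), let $C\le A$ be countable with basis $C_0$, and consider the continuous map $\varphi:G\to\mathbb{F}_2^{C_0}$, $\varphi(g)=(c(g))_{c\in C_0}$. For finite $F\subset C_0$ the image of $G$ in $\mathbb{F}_2^F$ is a subspace. If it were proper, a nonzero functional on $\mathbb{F}_2^F$ would vanish on it, and this would be a nontrivial linear relation among the members of $F$. So $\varphi$ has dense image, and it is onto by Lemma~\ref{lem:onto}. Given a linear $f:C\to\mathbb{F}_2$, take $g$ with $c(g)=f(c)$ for $c\in C_0$; by linearity this holds for all $c\in C$.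
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weights}]
(1) Suppose that $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$. Proposition~\ref{prop:construction} with $q=2$ and $H_0=0$ gives an $\omega$-perfect pairing $G\times A\to\mathbb{T}$ with $|A|=\sigma$. By parts (i), (ii) and (v) of Proposition~\ref{prop:properties}, $\mathcal{T}_A$ is as required.

Conversely, let $G$ carry a pseudocompact group topology of weight $\sigma$ with all countable subgroups h-embedded. By Lemma~\ref{lem:converse} it is $\mathcal{T}_A$ for an $\omega$-perfect pairing $b$ with $A$ Boolean. Proposition~\ref{prop:properties} gives the listed properties of $G$, identifies the dual with $(A,\mathcal{T}_G)$, gives the listed properties of the dual by symmetry, and shows that $|A|=\sigma$. Let $X$ be a basis of $G$, so $|X|=\kappa$. A function from a countable subset of $X$ to $\{0,1\}$ extends linearly to its span and is represented in $A$ by (P1). So $\{b(\cdot,a)|_X:a\in A\}$ is countably full, and $m(\kappa)\le\sigma$. The same argument with a basis of $A$ and (P2) gives $m(\sigma)\le\kappa$.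

(2) The first condition implies the third by Proposition~\ref{prop:necessary}. The third implies the second by (1) with $\sigma=m(\kappa)$. The second includes the first. By (1) the set of possible weights is $\{\sigma:m(\kappa)\le\sigma,\ m(\sigma)\le\kappa\}$. It contains $m(\kappa)$ and no smaller cardinal, and if it contains $\sigma$, then it contains every $\sigma'$ with $m(\kappa)\le\sigma'\le\sigma$, because $m(\sigma')\le m(\sigma)\le\kappa$.
\end{proof}

For instance, for $\kappa=\mathfrak{c}$ the possible weights are the cardinals $\sigma$ with $\mathfrak{c}\le\sigma\le2^{\mathfrak{c}}$: these satisfy $m(\sigma)=\mathfrak{c}$ by Example~\ref{ex:values}(1), and $m(\sigma)\le\mathfrak{c}$ forces $\sigma\le2^{\mathfrak{c}}$ by Lemma~\ref{lem:mbasic}. By Example~\ref{ex:values}(3), a Boolean group whose size is of the kind described there has no pseudocompact group topology.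

\section{Torsion groups}\label{sec:torsion}

Two things remain for Theorem~\ref{thm:torsion}: to show that pseudocompactness forces finite exponent, and to cut a group satisfying (c) into finitely many pieces to which Proposition~\ref{prop:construction} applies.

\begin{lemma}\label{lem:exponent}
A pseudocompact torsion abelian group $G$ has finite exponent.
\end{lemma}

\begin{proof}
A compact torsion group can be handled by the Baire category theorem, but the compact group $K$ containing $G$ as a dense subgroup, given by (F2), is not known to be torsion. We pass to a metrizable quotient of $K$, onto which $G$ maps.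

Let $X=\widehat{K}$ and identify $K$ with $\operatorname{Hom}(X,\mathbb{T})$ by (F4). Suppose that $X$ does not have finite exponent. For each $n\ge1$ choose $\chi_n\in X$ with $n\chi_n\ne0$, and let $X_0$ be the countable subgroup generated by the $\chi_n$. The group $K_0=\operatorname{Hom}(X_0,\mathbb{T})$ is closed in $\mathbb{T}^{X_0}$, hence compact and metrizable. The restriction map $K\to K_0$ is continuous, and it is onto by (F5). So the image of $G$ is dense in $K_0$, and by Lemma~\ref{lem:onto} it equals $K_0$. Hence $K_0$ is torsion, that is, the union of the closed subgroups $K_0[n]$, $n\ge1$. By the Baire category theorem some $K_0[n]$ has nonempty interior. It is then an open subgroup, of finite index $r$ by compactness, and $N=nr$ satisfies $NK_0=0$. But $N\chi_N\ne0$, so by (F5) there is $y\in K_0$ with $(Ny)(\chi_N)=y(N\chi_N)\ne0$, a contradiction.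

So $eX=0$ for some $e\ge1$. Then $e\operatorname{Hom}(X,\mathbb{T})=0$, that is, $eK=0$, and $eG=0$.
\end{proof}

\begin{lemma}\label{lem:sums}
If $b_i:G_i\times A_i\to\mathbb{T}$, $i=1,2$, are $\omega$-perfect pairings, then so is the pairing $b\bigl((g_1,g_2),(a_1,a_2)\bigr)=b_1(g_1,a_1)+b_2(g_2,a_2)$ of $G_1\oplus G_2$ with $A_1\oplus A_2$.
\end{lemma}

\begin{proof}
Let $H\le G_1\oplus G_2$ be countable and $f:H\to\mathbb{T}$ a homomorphism. Let $H_i\le G_i$ be the projections of $H$, which are countable. By (F5), $f$ extends to $f':H_1\oplus H_2\to\mathbb{T}$. Choose $a_i\in A_i$ representing $f'|_{H_i}$. Then $(a_1,a_2)$ represents $f'$, hence $f$. This proves (P1), and (P2) follows by exchanging the sides.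
\end{proof}

Call a group a \emph{block} if it has the form $\bigoplus_{1\le i\le k}\mathbb{Z}(p^i)^{(\mu_i)}$ with $p$ prime, $\mu_k$ infinite, $\mu_i\le\mu_k$ for all $i$, and $m(m(\mu_k))\le\mu_k$. Proposition~\ref{prop:construction}, with $q=p^k$, $\kappa=\mu_k$ and $\sigma=m(\kappa)$, gives an $\omega$-perfect pairing of every block with a free $\mathbb{Z}(p^k)$-module. Condition (c) says nothing directly about the number of summands of a given order; it controls the sizes of the groups $p^kG_p$. Three groups of exponent $4$ show what happens.
\begin{itemize}
\item $G=\mathbb{Z}(2)^{(\omega)}\oplus\mathbb{Z}(4)^{(\mathfrak{c})}$ has $|G|=|2G|=\mathfrak{c}$ and satisfies (c). It is one block; the summand $\mathbb{Z}(2)^{(\omega)}$ is not a block and must be attached to the larger one.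
\item $G=\mathbb{Z}(2)^{(2^{\mathfrak{c}})}\oplus\mathbb{Z}(4)^{(\mathfrak{c})}$ has $|G|=2^{\mathfrak{c}}$, $|2G|=\mathfrak{c}$ and satisfies (c) by Example~\ref{ex:values}(2). It is not a block, but it is a sum of two blocks.
\item $G=\mathbb{Z}(2)^{(\mathfrak{c})}\oplus\mathbb{Z}(4)^{(\omega)}$ has $|2G|=\omega$ and violates (c), although $m(m(|G|))\le|G|$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]
(b)$\Rightarrow$(a) holds because the topology in (b) is pseudocompact.

(a)$\Rightarrow$(c). Fix a pseudocompact group topology on $G$. By Lemma~\ref{lem:exponent}, $G$ has finite exponent $e$. Let $p$ be a prime and write $e=p^ne'$ with $p\nmid e'$. Multiplication by $e'$ is an automorphism of $G_p$. It kills every other primary component, because $e$ kills that component and multiplication by $p^n$ is injective on it. Hence $e'G=G_p$ and $p^kG_p=p^ke'G$. This subgroup is the image of $G$ under the continuous map $x\mapsto p^ke'x$, so it is pseudocompact by (F1). If it is infinite, Proposition~\ref{prop:necessary} gives $m(m(\lambda))\le\lambda$ for $\lambda=|p^kG_p|$.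

(c)$\Rightarrow$(b). Since $G$ has finite exponent, $G_p=0$ for all but finitely many $p$. Fix $p$ and write $G_p=\bigoplus_{1\le k\le n}\mathbb{Z}(p^k)^{(\kappa_k)}$ by (F6). Call $k$ \emph{leading} if $\kappa_k$ is infinite and $\kappa_k>\kappa_l$ for all $l>k$. For leading $k$,
\[
p^{k-1}G_p\cong\bigoplus_{k\le l\le n}\mathbb{Z}(p^{\,l-k+1})^{(\kappa_l)}
\]
has size $\kappa_k$, so $m(m(\kappa_k))\le\kappa_k$ by (c). Suppose that $\kappa_i$ is infinite and $i$ is not leading. Then $\max_{l>i}\kappa_l\ge\kappa_i$. Let $k(i)>i$ be the largest index at which this maximum is attained. Then $\kappa_{k(i)}\ge\kappa_i$ is infinite and $\kappa_l<\kappa_{k(i)}$ for $l>k(i)$, so $k(i)$ is leading. For each leading $k$ the group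
\[
B_k=\mathbb{Z}(p^k)^{(\kappa_k)}\oplus\bigoplus_{i:\ k(i)=k}\mathbb{Z}(p^i)^{(\kappa_i)}
\]
is a block, and $G_p$ is the direct sum of the groups $B_k$ and the finite group formed by the summands with $\kappa_i$ finite.

Thus $G$ is a direct sum of a finite group and finitely many blocks. Each block has an $\omega$-perfect pairing, and so does the finite group (Section~\ref{sec:pairings}). By Lemma~\ref{lem:sums} there is an $\omega$-perfect pairing $G\times A\to\mathbb{T}$ with $A$ of finite exponent. Since $G$ is infinite, Proposition~\ref{prop:properties} shows that $\mathcal{T}_A$ has all the properties listed in (b).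
\end{proof}

Corollary~\ref{cor:torsion} follows from the implication (a)$\Rightarrow$(b).

\begin{thebibliography}{9}

\bibitem{CR64}
Comfort and Ross, \emph{Topologies induced by groups of characters}, Fund. Math. 55 (1964).

\bibitem{CR66}
Comfort and Ross, \emph{Pseudocompactness and uniform continuity in topological groups}, Pacific J. Math. 16 (1966).

\bibitem{SY}
Dmitri Shakhmatov, V\'ictor Hugo Ya\~nez, \emph{The impact of the Bohr topology on selective pseudocompactness}, arXiv:1801.09380 (2018).

\end{thebibliography}
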